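\title{Oscillation of the number of primitive lattice points in rational polygons}

\begin{abstract}
For a polygon $\mathcal A\subset\mathbb R^2$ let $E_{\mathcal A}(t)$ be the number of primitive lattice points in $t\mathcal A$ minus $\frac{6}{\pi^2}\operatorname{Area}(t\mathcal A)$. We prove that $E_{\mathcal A}(t)=\Omega_\pm(t\sqrt{\log\log t})$ for every polygon of positive area with rational vertices, wherever it lies with respect to the origin. This confirms a conjecture posed in a paper of B\'ar\'any, Martin, Naslund and Robins. More generally, for a finite real linear combination of indicator functions of rational polygons the error term either is $O(t)$ or reaches the order $t\sqrt{\log\log t}$ with both signs in every interval $[X,3X]$ with $X$ large, and an explicit condition on the edges decides which case occurs.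
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
A point $(m,n)\in\mathbb Z^2$ is \emph{primitive} if $\gcd(m,n)=1$; we write $\mathcal P$ for the set of primitive points. A \emph{polygon} is the closed region bounded by a simple closed polygonal curve, and it is \emph{rational} if both coordinates of each vertex are rational. For a polygon $\mathcal A$ and real $t>0$ put
\[
E_{\mathcal A}(t)=\#(t\mathcal A\cap\mathcal P)-\frac{6}{\pi^2}\,t^2\operatorname{Area}(\mathcal A).
\]
The main term comes from M\"obius inversion. Since $\sum_{d\mid g}\mu(d)$ is $1$ for $g=1$ and $0$ for $g>1$,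
\[
\#(t\mathcal A\cap\mathcal P)=\sum_{d\ge1}\mu(d)\,\#\big(\tfrac td\mathcal A\cap(\mathbb Z^2\setminus\{0\})\big).
\]
Only $d\ll t$ contribute, the $d$-th count is $(t/d)^2\operatorname{Area}(\mathcal A)+O(t/d)$, and $\sum_d\mu(d)/d^2=6/\pi^2$. Adding the errors $O(t/d)$ in absolute value gives $O(t\log t)$.

How large is $E_{\mathcal A}(t)$ really? Let $\Delta$ be the triangle with vertices $(0,0)$, $(1,0)$, $(1,1)$. The column $m=k$ of $t\Delta$ contains $\varphi(k)$ primitive points for $2\le k\le t$ and two for $k=1$, so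
\[
E_\Delta(t)=1+\sum_{k\le t}\varphi(k)-\frac3{\pi^2}t^2\qquad(t\ge1).
\]
This function jumps by $p-1$ when $t$ passes a prime $p$, so no bound better than $O(t)$ is possible. The errors $O(t/d)$ above carry the signs $\mu(d)$, and one might guess that they cancel well enough to give $O(t)$. They do not. Write $E(t)=\Omega_\pm(t\sqrt{\log\log t})$ if
\[
\limsup_{t\to\infty}\frac{E(t)}{t\sqrt{\log\log t}}>0\qquad\text{and}\qquad\liminf_{t\to\infty}\frac{E(t)}{t\sqrt{\log\log t}}<0,
\]
and call $\mathcal B$ \emph{origin-star-shaped} if $\lambda\mathcal B\subset\mathcal B$ for all $\lambda\in[0,1]$. The following results are known.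
\begin{enumerate}
\item For every polygon $\mathcal A$, $E_{\mathcal A}(t)\ll_{\mathcal A}t\log t$ for $t\ge2$.
\item (Montgomery) $E_\Delta(t)=\Omega_\pm(t\sqrt{\log\log t})$.
\item If $\mathcal A$ is a rational origin-star-shaped polygon, then $E_{\mathcal A}(t)=\Omega_\pm(t\sqrt{\log\log t})$.
\end{enumerate}
The conjecture posed in \cite{BMNR} is that the conclusion of (3) holds for every rational polygon of positive area, star-shaped or not, containing the origin or not. It does not follow formally from (3). A polygon is a signed sum of triangles with apex $0$, each of them star-shaped, but oscillation statements cannot be added: the oscillations might cancel. We prove the conjecture, without using (1)--(3).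

\begin{theorem}\label{thm:A}
For every rational polygon $\mathcal A$ of positive area, $E_{\mathcal A}(t)=\Omega_\pm(t\sqrt{\log\log t})$.
\end{theorem}

Positive area only excludes degenerate objects such as a segment, whose dilate contains $O(t)$ lattice points.

\subsection{Edge data and a dichotomy}
To see when cancellation occurs it is natural to allow arbitrary signed sums. Let $\mathcal A_1,\dots,\mathcal A_J$ be rational polygons, $\gamma_j\in\mathbb R$, and
\[
F=\sum_j\gamma_j\mathbf 1_{\mathcal A_j},\qquad E_F(t)=\sum_{z\in\mathcal P}F(z/t)-\frac6{\pi^2}t^2\int F=\sum_j\gamma_jE_{\mathcal A_j}(t).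
\]
Up to $O(t)$, the function $E_F$ depends only on finitely many numbers attached to the edges.

Let $\mathcal A$ be a rational polygon with vertices $v_1,\dots,v_r$ in counterclockwise order, $v_{r+1}=v_1$, edges $e_i=[v_i,v_{i+1}]$, and $D_i=\det(v_i,v_{i+1})$. Then $D_i=0$ exactly when $e_i$ lies on a line through $0$, and $D_i>0$ exactly when $0$ lies strictly to the left of $e_i$, on the side occupied by $\mathcal A$ near $e_i$. Suppose $D_i\ne0$. The rational vector $v_{i+1}-v_i$ is a multiple of a primitive vector, so there are a unique linear form $\ell_i(x,y)=a_ix+b_iy$ with coprime integers $a_i,b_i$ and a unique rational $c_i>0$ with $\ell_i=c_i$ on $e_i$. Put $w_i=(-b_i,a_i)$ and define $L_i>0$ by $v_{i+1}-v_i=\pm L_iw_i$. The lattice points lie on the lines $\ell_i=j$, $j\in\mathbb Z$, and on each such line consecutive ones differ by $w_i$; thus $c_i$ is the \emph{height} of the edge above $0$ and $L_i$ its \emph{length}, both in lattice units. Since $\det(z,w_i)=\ell_i(z)$, we have $|D_i|=|\det(v_i,v_{i+1}-v_i)|=c_iL_i$. For rational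 $c>0$ put
\[
\beta_c(\mathcal A)=\sum_{i:\ D_i\ne0,\ c_i=c}\operatorname{sgn}(D_i)\,L_i,\qquad \beta_c(F)=\sum_j\gamma_j\,\beta_c(\mathcal A_j).
\]
Only finitely many $\beta_c=\beta_c(F)$ are nonzero. The shoelace formula $\operatorname{Area}(\mathcal A)=\frac12\sum_iD_i$ gives
\begin{equation}\label{eq:area}
\sum_c c\,\beta_c(F)=2\int F .
\end{equation}

\begin{theorem}\label{thm:B}
Let $F$ be as above.
\begin{enumerate}
\item[(i)] If $\beta_c(F)=0$ for all $c$, then $E_F(t)=O(t)$ for $t\ge1$.
\item[(ii)] Otherwise there are $\kappa>0$ and $X_0$ such that for every $X\ge X_0$ the interval $[X,3X]$ contains $t_+,t_-$ with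
\[
E_F(t_+)\ge\kappa\,t_+\sqrt{\log\log t_+},\qquad E_F(t_-)\le-\kappa\,t_-\sqrt{\log\log t_-}.
\]
\end{enumerate}
By \eqref{eq:area}, case \textup{(ii)} holds whenever $\int F\ne0$.
\end{theorem}

Theorem~\ref{thm:A} is the case $F=\mathbf 1_{\mathcal A}$, where $\int F=\operatorname{Area}(\mathcal A)>0$. So the edges cancel to order $O(t)$ exactly when all $\beta_c$ vanish, and \eqref{eq:area} forbids this for a polygon of positive area. We make no claim that the value of $\kappa$ or the order $t\sqrt{\log\log t}$ is optimal.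

\begin{example}\label{ex:edges}
For $\Delta$ only the edge on $x=1$ has $D_i\ne0$, and $\beta_1=1$. For an origin-star-shaped polygon all $D_i\ge0$, hence all $\beta_c\ge0$: if $D_i<0$ and $z$ is an interior point of $e_i$, then $\lambda z\notin\mathcal A$ for $\lambda$ slightly below $1$. For the square $[1,2]^2$ the edges on $x=2$ and $y=2$ have $D_i=2$ and those on $x=1$ and $y=1$ have $D_i=-1$; all lengths are $1$, so $\beta_1=-2$, $\beta_2=2$. Here $\sum_c\beta_c=0$ while $\sum_cc\beta_c=2$. Finally, $F=\mathbf 1_{2\Delta}-4\cdot\mathbf 1_\Delta$ has $\beta_1=-4$, $\beta_2=2$: case (ii) holds although $\int F=0$.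
\end{example}

\begin{remark}[Comparing two polygons]
For rational polygons $\mathcal A,\mathcal A'$ and real $\gamma$, the difference $E_{\mathcal A}-\gamma E_{\mathcal A'}$ is $O(t)$ if $\beta_c(\mathcal A)=\gamma\beta_c(\mathcal A')$ for all $c$, and $\Omega_\pm(t\sqrt{\log\log t})$ otherwise. For instance, the triangle with vertices $(0,0)$, $(1,\frac12)$, $(1,\frac32)$ has the same data $\beta_1=1$ as $\Delta$, so its error term is $E_\Delta(t)+O(t)$.
\end{remark}

\begin{remark}[Unions and holes]
Let $R$ be a finite union of rational polygons, or a rational polygon from which the interiors of finitely many rational polygons are removed, and let $\operatorname{Area}(R)>0$. The lines through all edges cut the plane into open convex cells, each lying inside or outside each of the polygons. The cells contained in $R$ are bounded and their closures are rational polygons; let $F$ be the sum of the indicators of these closures. Then $\mathbf 1_R-F$ is supported on finitely many segments, whose dilates contain $O(t)$ lattice points, and $\int F=\operatorname{Area}(R)$.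 So the conclusion of Theorem~\ref{thm:B}(ii) holds for the error term of $R$.
\end{remark}

\subsection{Plan}
Section~\ref{sec:reduction} shows that $E_F(t)$ is, up to $O(t)$, equal to $-t$ times the combination $\sum_c\beta_cf(ct)$ of dilates of one arithmetic function $f$. It remains to make this combination large with either sign. Section~\ref{sec:model} shows the mechanism by hand for the heights $1$ and $2$: along suitable arithmetic progressions the large part of $f(ct)$ is proportional to $c$, so that the $\beta_c$ enter through $\sum_cc\beta_c$, the sum in \eqref{eq:area}. Sections \ref{sec:average}--\ref{sec:nonvanishing} carry this out in general.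

\section{Notation and standard facts}\label{sec:tools}

The letter $p$ denotes a prime, $(a,b)$ a greatest common divisor, $\{y\}=y-\lfloor y\rfloor$, and
\[
s(y)=\{y\}-\tfrac12,\qquad m(u)=\sum_{d\le u}\frac{\mu(d)}d,\qquad f(x)=\sum_{d\le x}\frac{\mu(d)}d\,s\Big(\frac xd\Big).
\]
Implied constants may depend on $F$ and on objects fixed in terms of $F$.

\medskip\noindent\textbf{(F1) The sawtooth.} For an integer $P\ge1$ and real $y$ we have $\sum_{j\bmod P}s(y+j/P)=s(Py)$. Indeed both sides have period $1/P$ in $y$, and for $0\le y<1/P$ the left side is $Py+\frac{P-1}2-\frac P2$.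

\medskip\noindent\textbf{(F2) Sums of $\mu(d)/d$.} We have $|m(u)|\le1$: for $N=\lfloor u\rfloor\ge1$ the identity $\sum_{d\le N}\mu(d)\lfloor N/d\rfloor=1$ gives $Nm(N)=1+\sum_{2\le d\le N}\mu(d)\{N/d\}$, which is at most $N$ in absolute value. Moreover $m(u)\ll\exp(-c_0\sqrt{\log u})$ for $u\ge2$ with an absolute constant $c_0>0$; this is a form of the prime number theorem with the classical error term \cite[Ch.~6]{MV}.

\medskip\noindent\textbf{(F3) Chebyshev's bound.} $\prod_{p\le y}p\le4^y$.

\medskip
A \emph{Dirichlet character} modulo $H$ is a homomorphism $\psi:(\mathbb Z/H)^*\to\mathbb C^*$, extended by $\psi(n)=0$ for $(n,H)>1$. The trivial homomorphism $\psi_0$ is the \emph{principal} character. Every function $h$ of period $H$ satisfies, for $(n,H)=1$,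
\begin{equation}\label{eq:fourier}
h(n)=\sum_{\psi\bmod H}\hat h(\psi)\psi(n),\qquad\hat h(\psi)=\frac1{\varphi(H)}\sum_{n\bmod H}h(n)\bar\psi(n).
\end{equation}
A character $\chi$ modulo $k$ is \emph{odd} if $\chi(-1)=-1$, and \emph{primitive} if for every prime $p\mid k$ there is $u\equiv1\pmod{k/p}$ with $(u,k)=1$ and $\chi(u)\ne1$.

\medskip\noindent\textbf{(F4) Mertens, Dirichlet.} For a fixed character $\psi$, $\sum_{p\le y}\psi(p)/p=\delta\log\log y+O_\psi(1)$, where $\delta=1$ if $\psi$ is principal and $\delta=0$ otherwise.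

\medskip\noindent\textbf{(F5) The value $L(1,\chi)$.} If $\chi$ is odd and primitive modulo $k$, then $L(1,\chi)=\sum_{n\ge1}\chi(n)/n$ is nonzero, and
\[
L(1,\chi)=\frac{i\pi\tau(\chi)}{k^2}\sum_{n=1}^kn\bar\chi(n),\qquad\tau(\chi)=\sum_{n=1}^k\chi(n)e^{2\pi in/k};
\]
see \cite{Dav}. We use only the consequence $\sum_{n=1}^kn\bar\chi(n)\ne0$.

\medskip
The factor $\sqrt{\log\log t}$ has its origin in the next lemma: an Euler product over half of the primes responds strongly to one character and to no other.

\begin{lemma}\label{lem:euler}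
Let $\chi$ be a real nonprincipal character and $\psi$ any character modulo $H$. For $y\ge3$,
\[
\prod_{p\le y,\ \chi(p)=-1}\Big|1-\frac{\bar\psi(p)}p\Big|\asymp_H\begin{cases}(\log y)^{1/2},&\psi=\chi,\\(\log y)^{-1/2},&\psi=\psi_0,\\1,&\text{otherwise.}\end{cases}
\]
\end{lemma}

\begin{proof}
For $|z|\le\frac12$ we have $\log|1-z|=-\operatorname{Re}z+O(|z|^2)$. For $p\nmid H$ the number $\frac12(1-\chi(p))$ is the indicator of $\chi(p)=-1$, and for $p\mid H$ we have $\bar\psi(p)=0$. So the logarithm of the product is
\[
-\frac12\operatorname{Re}\sum_{p\le y}\frac{\bar\psi(p)}p+\frac12\operatorname{Re}\sum_{p\le y}\frac{\chi\bar\psi(p)}p+O(1).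
\]
The character $\bar\psi$ is principal only for $\psi=\psi_0$, the character $\chi\bar\psi$ only for $\psi=\chi$, and $\chi\ne\psi_0$. Now apply (F4).
\end{proof}

\section{Reduction to the function $f$}\label{sec:reduction}

\begin{proposition}\label{prop:reduction}
For $t\ge1$ we have $E_F(t)=-t\sum_c\beta_cf(ct)+O(t)$.
\end{proposition}

\begin{proof}
By linearity we may take $F=\mathbf 1_{\mathcal A}$. Primitivity is a condition along rays from the origin, so we first replace $\mathcal A$ by the triangles $T_i=\operatorname{conv}(0,v_i,v_{i+1})=\bigcup_{0\le\lambda\le1}\lambda e_i$.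

\emph{Step 1: signed decomposition.} Call $z$ \emph{generic} if it lies neither on $\partial\mathcal A$ nor on a line through $0$ and a nonzero vertex. We claim that for generic $z$
\begin{equation}\label{eq:fan}
\mathbf 1_{\mathcal A}(z)=\sum_{i:\,D_i\ne0}\operatorname{sgn}(D_i)\,\mathbf 1_{T_i}(z).
\end{equation}
Recall two facts. The winding number of the counterclockwise simple closed curve $\partial\mathcal A$ is $1$ about interior points and $0$ about exterior points. And if a ray from $z$ in direction $\xi$ contains no vertex, the winding number about $z$ is the sum of $\operatorname{sgn}\det(\xi,v_{i+1}-v_i)$ over the edges $e_i$ that the ray meets. Take the ray $\{\lambda z:\lambda\ge1\}$, with $\xi=z$. It lies on a line through $0$ that contains no nonzero vertex, and it avoids $0$. So it contains no vertex, and it misses every edge with $D_i=0$, because such an edge lies on a line through $0$ and a nonzero vertex. It meets an edge with $D_i\ne0$ exactly when $z\in T_i$. If $\lambda z\in e_i$, then $\lambda z-v_i$ is parallel to $v_{i+1}-v_i$,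 so $\det(\lambda z,v_{i+1}-v_i)=\det(v_i,v_{i+1}-v_i)=D_i$. This proves \eqref{eq:fan}. (Integrating \eqref{eq:fan} recovers the shoelace formula, as $\operatorname{Area}(T_i)=|D_i|/2$.)

Apply \eqref{eq:fan} to $z/t$ with $z\in\mathcal P$. A line through $0$ contains at most two primitive points, and a segment of length $\lambda$ contains at most $\lambda+1$ lattice points. So $z/t$ fails to be generic for $O(t)$ points $z\in\mathcal P$, each of which changes the two sides by at most $r+1$. Hence
\begin{equation}\label{eq:fancount}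
\#(t\mathcal A\cap\mathcal P)=\sum_{i:\,D_i\ne0}\operatorname{sgn}(D_i)\,\#(tT_i\cap\mathcal P)+O(t).
\end{equation}

\emph{Step 2: one triangle.} Fix $i$ with $D_i\ne0$ and drop the index. We count level by level, as for the columns of $\Delta$. Let $\Gamma=\bigcup_{\lambda\ge0}\lambda e$ be the cone over $e$. Then $\ell>0$ on $\Gamma\setminus\{0\}$ and $tT=\{z\in\Gamma:\ell(z)\le ct\}$. As $(a,b)=1$ there is $z_0\in\mathbb Z^2$ with $\ell(z_0)=1$, and the lattice points with $\ell=j$ are $jz_0+\mathbb Zw$. Write $\frac1ce=\{z_0+\sigma w:\alpha\le\sigma\le\alpha'\}$; here $\alpha<\alpha'$ are rational and $\alpha'-\alpha=L/c$. The section of $\Gamma$ at level $j\ge1$ is $\frac jce=\{jz_0+\sigma w:j\alpha\le\sigma\le j\alpha'\}$, and it contains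
\[
N(j)=\lfloor j\alpha'\rfloor-\lceil j\alpha\rceil+1=\frac Lc\,j+\rho(j),\qquad\rho(j)=1-\{j\alpha'\}-\{-j\alpha\},
\]
lattice points. The function $\rho$ is bounded and periodic; if $\bar\rho$ is its mean, then $\sum_{j\le y}\rho(j)=\bar\rho y+O(1)$. The points of $\Gamma\cap d\mathbb Z^2$ at level $k$ exist only if $d\mid k$, and division by $d$ maps them bijectively onto the lattice points of $\Gamma$ at level $k/d$. So level $k$ carries $\sum_{d\mid k}\mu(d)N(k/d)$ primitive points. Using $\sum_{d\mid k}\mu(d)k/d=\varphi(k)$ and putting $x=ct$, we get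
\[
\#(tT\cap\mathcal P)=\frac Lc\sum_{k\le x}\varphi(k)+\sum_{d\le x}\mu(d)\sum_{j\le x/d}\rho(j)=\frac Lc\sum_{k\le x}\varphi(k)+\bar\rho\,x\,m(x)+O(x).
\]
By (F2) the middle term is $O(x)$.

\emph{Step 3: the totient sum.} From $\lfloor y\rfloor=y-s(y)-\frac12$ we get $\frac12\lfloor y\rfloor(\lfloor y\rfloor+1)=\frac12\big((y-s(y))^2-\frac14\big)=\frac12y^2-y\,s(y)+O(1)$. Therefore
\[
\sum_{k\le x}\varphi(k)=\sum_{d\le x}\mu(d)\sum_{j\le x/d}j=\frac{x^2}2\sum_{d\le x}\frac{\mu(d)}{d^2}-xf(x)+O(x)=\frac3{\pi^2}x^2-xf(x)+O(x),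
\]
since $\sum_{d>x}d^{-2}\ll1/x$. With $x=ct$ this gives $\#(tT\cap\mathcal P)=\frac3{\pi^2}cL\,t^2-Lt\,f(ct)+O(t)$. Insert this into \eqref{eq:fancount} and group the edges by height. The quadratic terms sum to $\frac3{\pi^2}t^2\sum_cc\beta_c=\frac6{\pi^2}t^2\operatorname{Area}(\mathcal A)$ by \eqref{eq:area}, and the others to $-t\sum_c\beta_cf(ct)+O(t)$.
\end{proof}

Rationality was used twice in this proof. It provides the integral form $\ell$ that sorts the lattice points into levels, and it makes $\rho$ periodic; an estimate $\sum_{j\le y}\rho(j)=\bar\rho y+o(y)$ alone would leave an error $o(t\log t)$, too large for our purpose. Its third use is that the heights $c$ can be scaled to integers, which turns Theorem~\ref{thm:B} into the following statement about $f$.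

\begin{proposition}\label{prop:G}
Let $\mathfrak C$ be a finite nonempty set of positive integers, let $\beta_c$ $(c\in\mathfrak C)$ be nonzero real numbers, and let $G(t)=\sum_{c\in\mathfrak C}\beta_cf(ct)$. There are $\kappa_0>0$ and $X_1$ such that for every $X\ge X_1$ the interval $[X,3X]$ contains $u,u'$ with $G(u)\ge\kappa_0\sqrt{\log\log X}$ and $G(u')\le-\kappa_0\sqrt{\log\log X}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Propositions \ref{prop:reduction} and \ref{prop:G}]
Part (i) is Proposition~\ref{prop:reduction}. In case (ii) choose an integer $Q\ge1$ with $Qc\in\mathbb Z$ whenever $\beta_c\ne0$, and let $G(u)=\sum_c\beta_cf(Qc\,u)$, which has the form in Proposition~\ref{prop:G} with $\mathfrak C=\{Qc:\beta_c\ne0\}$. Proposition~\ref{prop:reduction} reads $E_F(t)=-t\,G(t/Q)+O(t)$. Apply Proposition~\ref{prop:G} with $X/Q$ in place of $X$ and put $t_+=Qu'$, $t_-=Qu$. These lie in $[X,3X]$ and satisfy $\pm E_F(t_\pm)\ge t_\pm\big(\kappa_0\sqrt{\log\log(X/Q)}-O(1)\big)$. Since $\log\log(X/Q)\sim\log\log t$ uniformly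 for $t\in[X,3X]$, any $\kappa<\kappa_0$ works for large $X$.
\end{proof}

After this rescaling, the sum of height times coefficient is $\sum_cQc\,\beta_c=2Q\int F$. So Theorem~\ref{thm:A} needs Proposition~\ref{prop:G} only when $\sum_{c\in\mathfrak C}c\beta_c\ne0$. From now on $\mathfrak C$, $\beta_c$, $G$ are as in Proposition~\ref{prop:G}.

\section{The mechanism for heights $1$ and $2$}\label{sec:model}

To make $f(t)=\sum_{d\le t}\frac{\mu(d)}ds(t/d)$ large, the signs of $s(t/d)$ must follow those of $\mu(d)$ for many $d$. We can prescribe $s(t/d)$ for all divisors of a number $q$ at once: if $t=qn+a$ with $n\ge1$ an integer, then $s(ct/d)=s(ca/d)$ for $d\mid q$ and $c\in\mathfrak C$, whatever $n$ is. Call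
\[
\Phi=\sum_{c\in\mathfrak C}\beta_c\sum_{d\mid q}\frac{\mu(d)}d\,s\Big(\frac{ca}d\Big)
\]
the \emph{frozen part} of $G$ along the progression. We compute it for $G(t)=\beta_1f(t)+\beta_2f(2t)$, which includes the triangle $\Delta$ ($\beta_2=0$) and the square of Example~\ref{ex:edges}. We need the following functions of an odd integer $n$.
\[
\begin{array}{c|rrrr}
n\bmod8&1&3&5&7\\\hline
\chi_4&1&-1&1&-1\\
\chi_8^-&1&1&-1&-1\\
\chi_8^+&1&-1&-1&1\\
s(n/8)&-\frac38&-\frac18&\frac18&\frac38\\[2pt]
s(n/4)&-\frac14&\frac14&-\frac14&\frac14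
\end{array}
\]
The first three rows are the nonprincipal characters modulo $8$, and $\chi_4$ has period $4$. Comparing rows, for odd $n$,
\begin{equation}\label{eq:table}
s(n/2)=0,\qquad s(n/4)=-\tfrac14\chi_4(n),\qquad s(n/8)=-\tfrac18\chi_4(n)-\tfrac14\chi_8^-(n).
\end{equation}
Let $q$ be the product of the primes $p\le y$ with $p\equiv3\pmod4$, that is, $\chi_4(p)=-1$. Then $\chi_4(d)=\mu(d)$ for $d\mid q$: on the divisors of $q$ the character imitates the M\"obius function. Put $\Pi=\prod_{p\mid q}(1+1/p)=\sum_{d\mid q}1/d$. By Lemma~\ref{lem:euler}, $\Pi\asymp\sqrt{\log y}$.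

\emph{The shift $a=q/4$.} For $d\mid q$ the integer $q/d$ is odd, and \eqref{eq:table} gives $s(2a/d)=0$ and $s(a/d)=-\frac14\chi_4(q/d)=-\frac14\mu(q)\mu(d)$. All terms of $\Phi$ have the same sign:
\[
\Phi=-\tfrac14\,\mu(q)\,\beta_1\,\Pi .
\]
For $\Delta$ this is already the whole idea. The size is $\sqrt{\log y}$, and removing one prime from $q$ reverses the sign.

\emph{The shift $a=q/8$.} Now both heights contribute, and by \eqref{eq:table} the coefficient of $\chi_4$ in $s(cn/8)$ is $-c/8$ for $c=1,2$. Hence
\[
\Phi=-\tfrac18\,\mu(q)\,(\beta_1+2\beta_2)\,\Pi-\tfrac14\,\beta_1\,\chi_8^-(q)\prod_{p\mid q}\Big(1-\frac{\chi_8^-(p)}p\Big),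
\]
and the last product is $O(1)$ by Lemma~\ref{lem:euler} with $H=8$, $\chi=\chi_4$, $\psi=\chi_8^-$.

So the shift $a=q/(4M)$, $M\in\{1,2\}$, detects exactly the heights $c$ dividing $M$, each with the weight $c\beta_c$. For $M=2$ the result is $\beta_1+2\beta_2$, twice the area in the geometric problem; for the square it is $2$, although $\beta_1+\beta_2=0$. When the area vanishes, $M=1$ still sees $\beta_1$.

Three things remain. The terms with $d\nmid q$ must be controlled; we average over $n$ (Section~\ref{sec:average}). The average must be evaluated exactly, since some of these terms are not negligible: in $f(2t)$ the terms with $d=2g$, $g\mid q$, are frozen too (Section~\ref{sec:characters}). And $\chi_4$, $M$ must be replaced by a choice that works for every $\mathfrak C$ and $\beta_c$ (Section~\ref{sec:nonvanishing}).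

\section{Averaging along a progression}\label{sec:average}

For fixed $d$ the sequence $n\mapsto s(c(qn+a)/d)$ is periodic, and (F1) computes its mean. Averaging over about $X/q$ values of $n$ reproduces this mean only for $d$ below $X/q$. The larger $d$, up to size $X$, have to be discarded for each $n$ separately, by cancellation in $\mu(d)/d$. The strength of (F2) allows this for a range $X/K<d\ll X$ with $K$ as below, and this limits $q$ to $q\le K$. For an integer $q\ge1$ and real $a$ let
\[
W(q,a)=\sum_{c\in\mathfrak C}\beta_c\sum_{d\ge1}\frac{\mu(d)}{d^2}\,(cq,d)\;s\Big(\frac{ca}{(cq,d)}\Big).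
\]
The terms with $d\mid q$ form the frozen part $\Phi$.

\begin{lemma}\label{lem:average}
Let $X$ be large, $K=\exp(\frac12c_0\sqrt{\log X})$, $1\le q\le K$, $0<a\le q$, $N=\lceil X/q\rceil$. For $N<n\le2N$ we have $qn+a\in[X,3X]$, and
\[
\frac1N\sum_{N<n\le2N}G(qn+a)=W(q,a)+O(1),
\]
with an implied constant independent of $X,q,a$.
\end{lemma}

\begin{proof}
We have $X\le qN<qn+a\le2qN+q\le2X+3q\le3X$ once $3K\le X$. Put $D=X/K$, so $D\ge\sqrt X$ for large $X$. Fix $c\in\mathfrak C$.

\emph{Large $d$.} Let $x=c(qn+a)$; then $D\le x\le3cX$. Write $s_d=s(x/d)$, $d_0=\lfloor D\rfloor$, $d_1=\lfloor x\rfloor$. Since $\mu(d)/d=m(d)-m(d-1)$, summation by parts gives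
\[
\sum_{D<d\le x}\frac{\mu(d)}ds_d=m(d_1)s_{d_1}-m(d_0)s_{d_0+1}+\sum_{d_0<d<d_1}m(d)(s_d-s_{d+1}).
\]
Every value of $m$ here is of the form $m(u)$ with $u\ge D$, as $m(d_0)=m(D)$. The points $x/d$ decrease within $[1,x/D]$, where $s$ has slope $1$ and at most $x/D$ jumps of size $1$; so $\sum|s_d-s_{d+1}|\le2x/D\le6cK$. By (F2) and $D\ge\sqrt X$ the sum is
\[
\ll K\sup_{u\ge D}|m(u)|\ll\exp\big((\tfrac12-\tfrac1{\sqrt2})c_0\sqrt{\log X}\big)\le1 .
\]
Thus $f(c(qn+a))=\sum_{d\le D}\frac{\mu(d)}ds\big(c(qn+a)/d\big)+O(1)$.

\emph{Small $d$.} Fix $d\le D$, let $g=(cq,d)$ and $P=d/g$. Then $c(qn+a)/d=ca/d+(cq/g)\,n/P$ with $(cq/g,P)=1$. As $n$ runs over $P$ consecutive integers, $(cq/g)n$ runs over all residues modulo $P$, so by (F1) the sum of $s(c(qn+a)/d)$ over such $n$ is $s(Pca/d)=s(ca/g)$. Splitting $N$ consecutive integers into full periods and a remainder of length less than $P\le d$,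
\[
\frac1N\sum_{N<n\le2N}s\Big(\frac{c(qn+a)}d\Big)=\frac gd\,s\Big(\frac{ca}g\Big)+O\Big(\frac dN\Big).
\]
Multiply by $\mu(d)/d$ and sum over $d\le D$. The errors total $O(D/N)$, and $D/N\le q/K\le1$. Extending the main terms to all $d$ costs at most $\sum_{d>D}cq/d^2\ll q/D\le K^2/X\ll1$. Multiply by $\beta_c$ and sum over $c$.
\end{proof}

\section{Expanding $W$ in characters}\label{sec:characters}

Following Section~\ref{sec:model} we take $a=q/H$ with a fixed integer $H$. To evaluate $(cq,d)$ we want the primes dividing the heights to be kept apart from those dividing $q$. We therefore assume: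
\begin{equation}\label{eq:H}
\text{every prime dividing an element of $\mathfrak C$ divides $H$,}
\end{equation}
and take $q$ coprime to $H$. Define the real function of period $H$
\[
h(n)=\sum_{b\mid H}\frac{\mu(b)}{b^2}\sum_{c\in\mathfrak C}\beta_c\,(c,b)\;s\Big(\frac c{(c,b)}\cdot\frac nH\Big),
\]
which does not depend on $q$. Its term $b=1$ produces the frozen part; the terms $b>1$ are the corrections announced above.

\begin{lemma}\label{lem:factor}
Assume \eqref{eq:H}. For squarefree $q$ coprime to $H$,
\[
W\Big(q,\frac qH\Big)=C_q\sum_{\psi\bmod H}\hat h(\psi)\,\psi(q)\prod_{p\mid q}\Big(1-\frac{\bar\psi(p)}p\Big),\qquad C_q=\prod_{p\nmid Hq}(1-p^{-2})\in\Big[\frac6{\pi^2},1\Big].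
\]
\end{lemma}

\begin{proof}
Only squarefree $d$ contribute to $W$. Such a $d$ is uniquely $d=gbb'$ with $g\mid q$, $b\mid H$ squarefree, and $b'$ squarefree and coprime to $Hq$; conversely every such triple gives a squarefree $d$. We have $(cq,g)=g$, $(cq,b)=(c,b)$ since $(q,H)=1$, and $(cq,b')=1$ by \eqref{eq:H}. Hence $(cq,d)=g\,(c,b)$, and the term of $W$ for $c,d$ equals
\[
\frac{\mu(b')}{b'^2}\cdot\frac{\mu(g)}g\cdot\frac{\mu(b)}{b^2}\,\beta_c\,(c,b)\;s\Big(\frac c{(c,b)}\cdot\frac{q/g}H\Big).
\]
The sum over $b'$ is $C_q$, so $W(q,q/H)=C_q\sum_{g\mid q}\frac{\mu(g)}gh(q/g)$. Each $q/g$ is coprime to $H$, so \eqref{eq:fourier} applies. Finally $\psi(q/g)=\psi(q)\bar\psi(g)$ and $\sum_{g\mid q}\mu(g)\bar\psi(g)/g=\prod_{p\mid q}(1-\bar\psi(p)/p)$.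
\end{proof}

The coefficients $\hat h(\psi)$ are fixed numbers, and by Lemma~\ref{lem:euler} we can choose $q$ so that a single character dominates. No cancellation between characters is then possible.

\begin{lemma}\label{lem:resonance}
Assume \eqref{eq:H}, and suppose that $\hat h(\chi)\ne0$ for some real nonprincipal character $\chi$ modulo $H$. Then the conclusion of Proposition~\ref{prop:G} holds.
\end{lemma}

\begin{proof}
Let $X$ be large, $K$ as in Lemma~\ref{lem:average}, and $y=\frac14c_0\sqrt{\log X}$, so that $\log y=\frac12\log\log X+O(1)$. Let $p_1$ be the least prime with $\chi(p_1)=-1$; it exists since the product in the first case of Lemma~\ref{lem:euler} is unbounded, and $p_1\le y$ for large $X$. Put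
\[
q_0=\prod_{p\le y,\ \chi(p)=-1}p,\qquad q_1=q_0/p_1 .
\]
Both numbers are squarefree, coprime to $H$, and at most $4^y\le e^{2y}=K$ by (F3). Also $\chi(q_0)=-\chi(q_1)\in\{1,-1\}$. Let $q\in\{q_0,q_1\}$. Omitting $p_1$ changes a product $\prod_{p\mid q_0}|1-\bar\psi(p)/p|$ by a factor in $[\frac23,2]$, so the estimates of Lemma~\ref{lem:euler} hold for the products over $p\mid q$. In Lemma~\ref{lem:factor} the finitely many terms $\psi\ne\chi$ are then $O(1)$, and for $\psi=\chi$ each factor is $1+1/p$:
\[
W\Big(q,\frac qH\Big)=\chi(q)\,\hat h(\chi)\,C_q\prod_{p\mid q}\Big(1+\frac1p\Big)+O(1),\qquad\prod_{p\mid q}\Big(1+\frac1p\Big)\asymp\sqrt{\log y}\asymp\sqrt{\log\log X}.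
\]
The number $\hat h(\chi)$ is real because $h$ and $\chi$ are, it is nonzero and independent of $X$, and $C_q\ge6/\pi^2$. So there is $\kappa_1>0$ such that for all large $X$ one of $W(q_0,q_0/H)$, $W(q_1,q_1/H)$ is at least $\kappa_1\sqrt{\log\log X}$ and the other at most $-\kappa_1\sqrt{\log\log X}$. By Lemma~\ref{lem:average}, applicable since $0<q/H\le q\le K$, each of them is within $O(1)$ of an average of values of $G$ on $[X,3X]$. An average lies between the smallest and the largest value averaged, so $\kappa_0=\kappa_1/2$ works for large $X$.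
\end{proof}

\section{A character with nonzero coefficient}\label{sec:nonvanishing}

It remains to find $H$ and $\chi$ with $\hat h(\chi)\ne0$. This requires the sums $\sum_n\chi(n)s(c'n/H)$ for $c'=c/(c,b)$. The character must be odd: $s(-y)=-s(y)$ for $y\notin\mathbb Z$, so already $\sum_{n\bmod k}\chi(n)s(n/k)=0$ for an even character modulo $k\ge2$. It should also be tied to the primes dividing the heights. If instead $c'$ is coprime to the modulus $k$, the substitution $n\mapsto c'n$ gives $\sum_n\chi(n)s(c'n/k)=\bar\chi(c')\sum_n\chi(n)s(n/k)$, and weights $\bar\chi(c')$ have no relation to \eqref{eq:area}.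

\begin{lemma}\label{lem:chi}
There are an integer $k$ and a real odd primitive character $\chi$ modulo $k$ such that every prime dividing an element of $\mathfrak C$ divides $k$.
\end{lemma}

\begin{proof}
Let $P_0$ be the product of the odd primes dividing $\prod_{c\in\mathfrak C}c$, let $k=8P_0$ and $\chi=\chi_8^\pm\prod_{p\mid P_0}\big(\frac\cdot p\big)$ with Legendre symbols. Since $\chi_8^+(-1)=1$ and $\chi_8^-(-1)=-1$, one choice of sign makes $\chi$ odd; this freedom is the reason for using the modulus $8$. Primitivity follows from the Chinese remainder theorem. For $p\mid P_0$ take $u\equiv1\pmod{k/p}$ a quadratic nonresidue modulo $p$; for $p=2$ take $u\equiv1\pmod{P_0}$, $u\equiv5\pmod8$, so that $u\equiv1\pmod{k/2}$. In both cases $\chi(u)=-1$.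
\end{proof}

Fix any such $k$ and $\chi$; for $\mathfrak C\subset\{1,2\}$ the pair $k=4$, $\chi=\chi_4$ is also admissible. Since $\sum_{n\bmod k}\chi(n)=0$ and $\chi(k)=0$, fact (F5) gives
\[
B:=\sum_{n\bmod k}\chi(n)\,s(n/k)=\frac1k\sum_{n=1}^kn\chi(n)\ne0 .
\]
Call a positive integer \emph{$k$-smooth} if all its prime factors divide $k$. The elements of $\mathfrak C$ are $k$-smooth. Let $M$ be $k$-smooth, to be chosen, and $H=kM$. Then \eqref{eq:H} holds, $k$ and $H$ have the same prime factors, and so $\chi$ is also a character modulo $H$, real and nonprincipal. The next lemma is the general form of \eqref{eq:table}.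

\begin{lemma}\label{lem:J}
For $k$-smooth $c'$ let $J(c')=\sum_{n\bmod kM}\chi(n)\,s\big(\frac{c'n}{kM}\big)$. Then $J(c')=c'B$ if $c'\mid M$, and $J(c')=0$ otherwise.
\end{lemma}

\begin{proof}
Let $\delta=(c',M)$, $c''=c'/\delta$, $M''=M/\delta$, so $(c'',M'')=1$. The summand $\chi(n)s(\frac{c''n}{kM''})$ has period $kM''$, hence
\[
J(c')=\delta\sum_{n\bmod kM''}\chi(n)\,s\Big(\frac{c''n}{kM''}\Big).
\]
If $c'\mid M$, then $\delta=c'$ and $c''=1$. Write $n=r+kj$ with $0\le r<k$, $0\le j<M''$. By (F1), $\sum_js(\frac r{kM''}+\frac j{M''})=s(\frac rk)$, so $J(c')=c'\sum_r\chi(r)s(r/k)=c'B$.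

If $c'\nmid M$, then $c''>1$. Take a prime $p\mid c''$; then $p\mid k$ because $c'$ is $k$-smooth, and $p\nmid M''$. The shift $n\mapsto n+\frac kpM''j$ permutes the residues modulo $kM''$ and changes $\frac{c''n}{kM''}$ by the integer $c''j/p$. Averaging over $j\bmod p$,
\[
J(c')=\delta\sum_{n\bmod kM''}\frac{S(n)}p\,s\Big(\frac{c''n}{kM''}\Big),\qquad S(n)=\sum_{j\bmod p}\chi\Big(n+\frac kpM''j\Big).
\]
As $p\nmid M''$, the numbers $n+\frac kpM''j$ run over all residues modulo $k$ that are congruent to $n$ modulo $k/p$. Take $u\equiv1\pmod{k/p}$ with $(u,k)=1$ and $\chi(u)\ne1$. Multiplication by $u$ permutes these residues, so $S(n)=\chi(u)S(n)$ and $S(n)=0$.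
\end{proof}

For a positive integer $n$ put $\theta(n)=\sum_{c\in\mathfrak C,\ c\mid n}c\,\beta_c$.

\begin{lemma}\label{lem:coefficient}
With $H=kM$,
\begin{equation}\label{eq:coef}
\hat h(\chi)=\frac B{\varphi(kM)}\sum_{b\mid k}\frac{\mu(b)}{b^2}\,\theta(Mb).
\end{equation}
\end{lemma}

\begin{proof}
The squarefree divisors of $H$ and of $k$ coincide, so by \eqref{eq:fourier} and the definition of $h$,
\[
\hat h(\chi)=\frac1{\varphi(kM)}\sum_{b\mid k}\frac{\mu(b)}{b^2}\sum_{c\in\mathfrak C}\beta_c\,(c,b)\,J\Big(\frac c{(c,b)}\Big).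
\]
By Lemma~\ref{lem:J}, $(c,b)J(c/(c,b))$ equals $cB$ if $\frac c{(c,b)}\mid M$ and $0$ otherwise. Finally $c\mid Mb$ is equivalent to $\frac c{(c,b)}\mid M\frac b{(c,b)}$, hence to $\frac c{(c,b)}\mid M$, because $\frac c{(c,b)}$ and $\frac b{(c,b)}$ are coprime.
\end{proof}

If $\theta_*=\sum_{c\in\mathfrak C}c\beta_c\ne0$, which is the case needed for Theorem~\ref{thm:A}, take $M=\operatorname{lcm}(\mathfrak C)$. Then $\theta(Mb)=\theta_*$ for every $b$, and
\[
\hat h(\chi)=\frac{B\,\theta_*}{\varphi(kM)}\prod_{p\mid k}(1-p^{-2})\ne0 .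
\]
In general neither this $M$ nor the smallest one can be relied on.

\begin{example}
Let $\mathfrak C=\{1,2\}$, $k=4$, $\chi=\chi_4$, so $B=\frac14(1-3)=-\frac12$. For $M=2$, \eqref{eq:coef} gives $\hat h(\chi_4)=-\frac18\cdot\frac34(\beta_1+2\beta_2)$, the coefficient found in Section~\ref{sec:model} times $\frac34$; it vanishes for $\mathbf 1_{2\Delta}-4\cdot\mathbf 1_\Delta$. For $M=1$ it gives $\hat h(\chi_4)=-\frac14\big(\beta_1-\frac14(\beta_1+2\beta_2)\big)$. This vanishes when $3\beta_1=2\beta_2$: the correction $b=2$ can cancel the frozen part completely.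
\end{example}

In the last case $|\theta(2)|=4|\theta(1)|$. The correction wins because $\theta(Mb)$ is larger than $\theta(M)$, and the remedy is to choose $M$ so that this cannot happen.

\begin{proof}[Proof of Proposition~\ref{prop:G}]
The function $\theta$ takes finitely many values, each being a sum over a subset of $\mathfrak C$. Let $M$ maximize $|\theta|$ among $k$-smooth integers. The maximum is positive: $c_1=\min\mathfrak C$ is $k$-smooth and is divisible by no other element of $\mathfrak C$, so $\theta(c_1)=c_1\beta_{c_1}\ne0$. For $b\mid k$ the integer $Mb$ is $k$-smooth, so $|\theta(Mb)|\le|\theta(M)|$, and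
\[
\Big|\sum_{b\mid k}\frac{\mu(b)}{b^2}\theta(Mb)\Big|\ge|\theta(M)|\Big(1-\sum_{b\ge2}\frac1{b^2}\Big)=|\theta(M)|\Big(2-\frac{\pi^2}6\Big)>0 .
\]
Since $B\ne0$, \eqref{eq:coef} gives $\hat h(\chi)\ne0$ for $H=kM$, and Lemma~\ref{lem:resonance} applies.
\end{proof}

Together with Section~\ref{sec:reduction}, this completes the proofs of Theorems \ref{thm:B} and \ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{BMNR}
Imre B\'ar\'any, Greg Martin, Eric Naslund, and Sinai Robins, \emph{Primitive points in rational polygons}, arXiv:1509.02201 (2015).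

\bibitem{Dav}
Davenport, \emph{Multiplicative Number Theory}.

\bibitem{MV}
Montgomery and Vaughan, \emph{Multiplicative Number Theory I}.

\end{thebibliography}
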